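\title{Star-shaped Kakeya sets of area less than $(5-2\sqrt2)\pi/24$}

\begin{abstract}
A star-shaped Kakeya set is a planar set that is star-shaped about a point and contains a unit segment in every direction. A construction of Cunningham and Schoenberg shows that the infimum of the areas of such sets is at most $(5-2\sqrt2)\pi/24$. We show that this bound is not optimal: it can be lowered by an explicit amount $\pi\gamma\approx5.5\cdot10^{-6}$, even among sets in which a unit needle can be rotated continuously. The sets are stars with many thin cusps, and their area is governed by a variational problem for one function on $[0,1]$. A parabola reproduces the Cunningham--Schoenberg constant, and an explicit perturbation of the parabola improves it.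
\end{abstract}

\section{Introduction}

A set $E\subset\mathbb R^2$ is \emph{star-shaped} if there is a point $O\in E$ such that for every $X\in E$ the segment $OX$ lies in $E$. A \emph{star-shaped Kakeya set} is a star-shaped set that contains a unit segment, a \emph{needle}, in every direction; no continuous rotation is required. We write $\mathcal L_2^*$ for two-dimensional Lebesgue outer measure and ask how small $\mathcal L_2^*(E)$ can be.

The two requirements compete. Use polar coordinates $(r,\varphi)$ about $O$ and consider a set $E=\{0\le r\le\rho(\varphi)\}$ with $\rho$ a Borel function; its area is $\frac12\int_0^{2\pi}\rho^2\,d\varphi$. If all needles pass through $O$, then $\rho(\varphi)+\rho(\varphi+\pi)\ge1$, hence $\rho(\varphi)^2+\rho(\varphi+\pi)^2\ge\frac12$, and the area is at least $\pi/4$, the area of the disk of diameter $1$. So a smaller set must use needles that miss $O$. But a star-shaped set contains, with each needle, the triangle spanned by the needle and $O$. A small set has to make these triangles overlap as much as possible.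

Cunningham (1971) proved that every star-shaped Kakeya set satisfies $\mathcal L_2^*(E)\ge\pi/108$, and this has been improved to $\mathcal L_2^*(E)\ge\pi/98$. Cunningham and Schoenberg (1965), generalizing Kakeya's tricuspoid construction, constructed star-shaped Kakeya sets which show that $\inf_E\mathcal L_2^*(E)\le(5-2\sqrt2)\pi/24$; in their sets a unit needle can also be rotated continuously. We consider the following question from \cite{Li}: \emph{is there a star-shaped Kakeya set $E$ with $\mathcal L_2^*(E)<(5-2\sqrt2)\pi/24$?} The answer is yes. Throughout, $\lambda=\sqrt2-1$, $e(\varphi)=(\cos\varphi,\sin\varphi)$, and $\inf_E$ is taken over all star-shaped Kakeya sets.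

\begin{theorem}\label{thm:main}
For every $\tau>0$ there is a star-shaped Kakeya set $E$ with
\[
\mathcal L_2^*(E)<\pi\Big(\frac{5-2\sqrt2}{24}-\gamma\Big)+\tau,
\]
where
\[
\gamma=\frac{(31-19\sqrt2)\,\lambda^9}{840}=\frac{57002\sqrt2-80613}{840}\approx1.76\cdot10^{-6}>0 .
\]
In particular $\inf_E\mathcal L_2^*(E)\le\frac{(5-2\sqrt2)\pi}{24}-\pi\gamma<\frac{(5-2\sqrt2)\pi}{24}$, and $\pi\gamma\approx5.5\cdot10^{-6}$.
\end{theorem}

We say that a unit needle can be \emph{rotated continuously through $2\pi$} inside $E$ if there is a continuous map $B:[0,2\pi]\to\mathbb R^2$ such that for every $\vartheta$ the segment from $B(\vartheta)-e(\vartheta)$ to $B(\vartheta)$ lies in $E$.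

\begin{theorem}\label{thm:rotation}
The sets in Theorem~\ref{thm:main} can be chosen so that a unit needle can be rotated continuously through $2\pi$ inside them.
\end{theorem}

We do not determine the infimum, and we do not claim that $\gamma$ is best possible. The proofs use only elementary calculus.

In Section~\ref{sec:stars} we encode a star with $n$ thin cusps by a function $p$ on $[0,1]$ that records how far each needle passes from $O$, and we let $n\to\infty$. This gives a general upper bound, Theorem~\ref{thm:general}. In Section~\ref{sec:parabola} we take for $p$ a parabola. The bound is then exactly the Cunningham--Schoenberg constant, and the constraint on $p$ is tight for every direction, so one might guess that nothing can be gained. However, the area does not depend on the values of $p$ on a middle interval, while the constraint does. Section~\ref{sec:perturbation} exploits this and proves Theorem~\ref{thm:main}. Section~\ref{sec:rotation} proves Theorem~\ref{thm:rotation}.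

\section{Stars with many thin cusps}\label{sec:stars}

\subsection{Needles that pass close to the center}

Let $n\ge5$ be odd and $\delta=\pi/n$. We look for a star $\{r\le\rho(\varphi)\}$ with cusps in the $n$ directions $2j\delta$ and valleys in the directions $(2j+1)\delta$, invariant under the rotation by $2\delta$ and under $\varphi\mapsto-\varphi$. Because of these symmetries we need only place a needle in each direction $\theta\delta$ with $0<\theta<1$. Consider a line at distance of order $\delta$ from $O$. At its points at distance of order $1$ from $O$, the polar angle differs from the direction of the line by an amount of order $\delta$, which is the spacing of the cusps. So this is the scale at which a needle interacts with the nearest cusps, and we place the needle of direction $\theta\delta$ on the line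
\[
X_\theta(t)=\delta p(\theta)\,e(\theta\delta-\tfrac\pi2)+t\,e(\theta\delta),\qquad t\in\mathbb R,
\]
with $p(\theta)>0$. For given $t$ let $\delta w\in(0,\frac\pi2]$ be the angle at $O$ between the ray through $X_\theta(t)$ and the nearer of the directions $\pm e(\theta\delta)$; that is, $\delta w=\arctan(\delta p(\theta)/|t|)$, and $w=n/2$ for $t=0$. The polar coordinates of $X_\theta(t)$ satisfy
\begin{equation}\label{eq:radius}
r=\frac{p(\theta)}{w}\cdot\frac{\delta w}{\sin\delta w},\qquad |t|=\frac{p(\theta)}{w}\cdot\delta w\cot\delta w,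
\end{equation}
\begin{equation}\label{eq:angle}
\frac{\varphi}{\delta}=\theta-w\quad(t\ge0),\qquad\qquad \frac\varphi\delta=\theta+w-n\quad(t\le0).
\end{equation}
The second formula in \eqref{eq:angle} holds because for $t\le0$ the point is $\delta p(\theta)e(\theta\delta-\frac\pi2)+|t|\,e(\theta\delta-\pi)$.

Let $\delta\to0$ with $w$ bounded, and put $u=\varphi/\delta$. Then $r$ and $|t|$ both tend to $p(\theta)/w$, and the front half $t>0$ of the line becomes the curve $r=p(\theta)/(\theta-u)$, $u<\theta$; see Figure~\ref{fig:star}. In the direction $u=-s$, $0\le s\le1$, between the cusp at $u=0$ and the valley at $u=-1$, these curves reach the radii $p(\theta)/(\theta+s)$. We let the star contain all these points, so its boundary in that direction is at radius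
\begin{equation}\label{eq:R}
R(s)=\sup_{0<\theta<1}\frac{p(\theta)}{\theta+s},\qquad 0\le s\le1 .
\end{equation}
By the mirror symmetry the star also reaches radius $R(s)$ in the direction $u=s$. This is where the overlap comes from: the needle $\theta$ can extend into $u>0$ through space that the mirror images of other needles already occupy. The mirror image of the needle $x$ is the curve $r=p(x)/(x+u)$. At the crossing of the two curves $p(\theta)=r(\theta-u)$ and $p(x)=r(x+u)$, and adding gives $r=(p(\theta)+p(x))/(\theta+x)$. The front half of the needle $\theta$ can be this long, for any $x$ we like. Since $n$ is odd, the back half points at an angle $(1-\theta)\delta$ from the nearest cusp, and it behaves like the front half of the needle $1-\theta$. The two lengths must add up to at least $1$.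

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.3]
\foreach \j in {0,...,6}{
\begin{scope}[rotate=51.4286*\j]
\draw[thick] plot[domain=0:0.41421,samples=30] ({25.7143*\x*\x/(1-2*\x)}:{0.85355*(1-2*\x)});
\draw[thick] plot[domain=0:0.41421,samples=30] ({-25.7143*\x*\x/(1-2*\x)}:{0.85355*(1-2*\x)});
\end{scope}}
\fill (0,0) circle (0.015);
\end{tikzpicture}
\qquad
\begin{tikzpicture}[x=2.6cm,y=4cm]
\draw[->] (-1.25,0)--(1.3,0) node[right]{$u$};
\draw[thick] plot[domain=0:0.41421,samples=40] ({\x*\x/(1-2*\x)},{0.85355*(1-2*\x)});
\draw[thick] plot[domain=0:0.41421,samples=40] ({-\x*\x/(1-2*\x)},{0.85355*(1-2*\x)});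
\draw plot[domain=-1:0.1228,samples=40] (\x,{0.20485/(0.6-\x)});
\draw[dotted] plot[domain=0.1228:0.35,samples=20] (\x,{0.20485/(0.6-\x)});
\draw[dashed] plot[domain=0:1,samples=40] (\x,{0.15941/(0.24853+\x)});
\fill (0.1228,0.4293) circle (1.5pt);
\draw (-1,0.015)--(-1,-0.015) node[below]{$-1$};
\draw (0,0.015)--(0,-0.015) node[below]{$0$};
\draw (1,0.015)--(1,-0.015) node[below]{$1$};
\draw (0.6,0.015)--(0.6,-0.015) node[below]{$\theta$};
\node at (-0.35,0.62) {$r=R(|u|)$};
\end{tikzpicture}
\caption{The case $p(\theta)=\frac{2+\sqrt2}4\theta(1-\theta)$. Left: the star with $n=7$ cusps whose boundary near the cusp at $\varphi=0$ is $r=R(|\varphi|/\delta)$, $\delta=\pi/n$. Right: one cusp in the coordinates $u=\varphi/\delta$ (horizontal) and $r$ (vertical), in the limit $n\to\infty$. The front half $r=p(\theta)/(\theta-u)$ of the needle $\theta=0.6$ (thin) stays under the boundary (thick) until it crosses the mirror image $r=p(x)/(x+u)$ of the needle $x=(\sqrt2-1)\theta$ (dashed).}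
\label{fig:star}
\end{figure}

\begin{definition}\label{def:admissible}
A function $p:[0,1]\to[0,\infty)$ is \emph{admissible} if it is continuous, $p(\theta)=p(1-\theta)$, $p(0)=0$, $p>0$ on $(0,1)$, $\sup_{(0,1)}p(\theta)/\theta<\infty$, and for every $\theta\in(0,1)$ there are $x,z\in(0,1)$ with
\begin{equation}\label{eq:length}
\frac{p(\theta)+p(x)}{\theta+x}+\frac{p(\theta)+p(z)}{1-\theta+z}\ \ge\ 1 .
\end{equation}
\end{definition}

\begin{theorem}\label{thm:general}
If $p$ is admissible and $R$ is given by \eqref{eq:R}, then $\displaystyle\inf_E\mathcal L_2^*(E)\le\pi\int_0^1R(s)^2\,ds$.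
\end{theorem}

\begin{example}\label{ex:tent}
Let $p(\theta)=\frac34\min(\theta,1-\theta)$. Condition \eqref{eq:length} is unchanged when $\theta$ is replaced by $1-\theta$ and $x,z$ are exchanged, so let $\theta\le\frac12$. With $x=z=\frac12$ the left side is $\frac34\big(1+\frac{\theta+1/2}{3/2-\theta}\big)\ge\frac34\cdot\frac43=1$. The supremum in \eqref{eq:R} is attained at $\theta=\frac12$, so $R(s)=\frac34(1+2s)^{-1}$ and $\pi\int_0^1R^2=\frac{9}{16}\cdot\frac13\,\pi=\frac{3\pi}{16}$. This already beats the disk, although the needles with $\theta$ near $\frac12$ are much longer than necessary.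
\end{example}

\subsection{Proof of Theorem~\ref{thm:general}}

Let $p$ be admissible. The function $R$ is nonincreasing, with $R(0)<\infty$ and $R(1)>0$. Let $F:\mathbb R\to(0,\infty)$ be the even $2$-periodic function with $F(u)=R(|u|)$ for $|u|\le1$; then $\min F=R(1)$. The first lemma is the limiting statement: the curve $r=p(\theta)/w$, $u=\theta-w$, lies under the graph of $F$ up to its crossing with the mirror image of the needle $x$.

\begin{lemma}\label{lem:under}
Let $\theta,x\in(0,1)$ and $w_0=\dfrac{p(\theta)(\theta+x)}{p(\theta)+p(x)}$. Then $p(\theta)/w\le F(\theta-w)$ for all $w\ge w_0$.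
\end{lemma}

\begin{proof}
Let $u=\theta-w$. If $-1\le u\le0$, then $p(\theta)/w=p(\theta)/(\theta+|u|)\le R(|u|)=F(u)$. If $u<-1$, then $w>1+\theta$, so $p(\theta)/w\le p(\theta)/(\theta+1)\le R(1)\le F(u)$. The remaining case is $0<u\le\theta-w_0$, where $u<1$. Since
\[
\theta-w_0=\frac{\theta p(x)-xp(\theta)}{p(\theta)+p(x)},
\]
we have $u\,(p(\theta)+p(x))\le\theta p(x)-xp(\theta)$, that is, $p(\theta)(x+u)\le p(x)(\theta-u)$. As $\theta-u=w>0$, this gives $p(\theta)/w\le p(x)/(x+u)\le R(u)=F(u)$.
\end{proof}

For finite $n$ we must control the factors $\delta w/\sin\delta w$ and $\delta w\cot\delta w$ in \eqref{eq:radius}. On $(0,\frac\pi2]$ the function $y/\sin y$ increases from $1$ to $\frac\pi2$, because $\tan y>y$, and $y\cot y$ decreases from $1$ to $0$, because $\sin y\cos y<y$. The difficulty is that $w$ ranges up to $n/2$, where $\delta w/\sin\delta w$ is not close to $1$. But for large $w$ the point is close to $O$, and the star contains the disk of radius $R(1)$. So we cut at a level $K$ independent of $n$. Put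
\[
K=\frac{\pi\max p}{2R(1)},\qquad M_n=\frac{\delta K}{\sin\delta K},\qquad m_n=2\delta\cot2\delta,
\]
and take $n\ge5$ odd and so large that $\delta K<\frac\pi2$. Then $M_n\ge1\ge m_n>0$, and $M_n,m_n\to1$ as $n\to\infty$. Let
\[
E_n=\{(r,\varphi):0\le r\le M_nF(\varphi/\delta)\}.
\]
This is well defined because $2\pi/\delta=2n$ is a multiple of the period of $F$. The set $E_n$ is star-shaped about $O$ and invariant under the rotation by $2\delta$ and under $\varphi\mapsto-\varphi$. It is a Borel set since $F$ is piecewise monotone, and its area is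
\begin{equation}\label{eq:area}
\frac12M_n^2\,\delta\int_0^{2n}F(u)^2\,du=\frac12M_n^2\,\delta\cdot2n\int_0^1R^2=\pi M_n^2\int_0^1R^2 .
\end{equation}

\begin{proposition}\label{prop:segment}
Let $\theta,x,z\in(0,1)$ and put
\[
a=\frac{p(\theta)+p(x)}{\theta+x},\qquad w_f=\frac{p(\theta)}a,\qquad b=\frac{p(\theta)+p(z)}{1-\theta+z},\qquad w_b=\frac{p(\theta)}b,
\]
$t_f=a\cdot\delta w_f\cot\delta w_f$ and $t_b=b\cdot\delta w_b\cot\delta w_b$. Then $X_\theta(t)\in E_n$ for $-t_b\le t\le t_f$, and $t_f+t_b\ge m_n(a+b)$.
\end{proposition}

\begin{proof}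
We have $w_f<\theta+x<2$ and $w_b<1-\theta+z<2$, and $2<n/2$. Since $|t|=\delta p(\theta)\cot\delta w$ decreases in $w$, the points with $0\le t\le t_f$ are those of the front half with $w_f\le w\le n/2$, and the points with $-t_b\le t\le0$ are those of the back half with $w_b\le w\le n/2$.

At each such point $p(\theta)/w\le F(\varphi/\delta)$. On the front half, $\varphi/\delta=\theta-w$ by \eqref{eq:angle}, and this is Lemma~\ref{lem:under}, whose $w_0$ equals $w_f$. On the back half, $n-1$ is even and $F$ is even and $2$-periodic, so
\[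
F(\varphi/\delta)=F(\theta+w-n)=F(\theta+w-1)=F((1-\theta)-w).
\]
Lemma~\ref{lem:under} applies to the pair $(1-\theta,z)$; since $p(1-\theta)=p(\theta)$, its $w_0$ equals $w_b$ and its conclusion is the claim.

Now use \eqref{eq:radius}. If $w\le K$, then $\delta w/\sin\delta w\le M_n$ and $r\le M_nF(\varphi/\delta)$. If $w>K$, then $r\le\frac\pi2\,p(\theta)/w\le\frac\pi2\max p/K=R(1)\le M_nF(\varphi/\delta)$. In both cases the point lies in $E_n$. Finally $\delta w_f,\delta w_b<2\delta<\frac\pi2$, so $t_f\ge m_na$ and $t_b\ge m_nb$.
\end{proof}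

\begin{proof}[Proof of Theorem~\ref{thm:general}]
For $\theta\in(0,1)$ take $x,z$ as in \eqref{eq:length}. Then $a+b\ge1$, and by Proposition~\ref{prop:segment} the set $E_n$ contains a segment of length $m_n$ in the direction $\theta\delta$. The symmetries of $E_n$ carry this direction to $2j\delta\pm\theta\delta$, so all directions are covered except possibly the finitely many multiples of $\delta$. Add to $E_n$ the unit segments from $O$ in these directions. The new set is still star-shaped about $O$ and has the same area. Dilating it by $1/m_n$ gives a star-shaped Kakeya set whose area, by \eqref{eq:area}, is $\pi(M_n/m_n)^2\int_0^1R^2$. Let $n\to\infty$ through odd values.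
\end{proof}

\begin{remark}
The symmetry of $p$ and the parity of $n$ are used only for the back half of the needle; for even $n$ a cusp would face a cusp, and a valley a valley. The bound on $p(\theta)/\theta$ makes the cusps of finite length $R(0)$. Positivity of $p$ gives $w_0>0$ and $R(1)>0$, hence $K<\infty$. Continuity of $p$ and the values $p(0)=p(1)=0$ matter for the rotation of the needle in Section~\ref{sec:rotation}.
\end{remark}

\section{The parabola and the Cunningham--Schoenberg constant}\label{sec:parabola}

We use the identities $\lambda^2=1-2\lambda$, $1+\lambda=\sqrt2$, $1-\lambda=\sqrt2\,\lambda$ and $1/\lambda=1+\sqrt2$.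

\subsection{The length condition becomes linear}

Try $p(\theta)=c\,\theta(1-\theta)$ with $c>0$, and choose $x$ to make the first term of \eqref{eq:length} as large as possible. Its derivative in $x$ has the sign of
\[
p'(x)(\theta+x)-p(\theta)-p(x)=c\,(\theta^2-2\theta x-x^2),
\]
which is positive for $x<\lambda\theta$ and negative for $x>\lambda\theta$. At $x=\lambda\theta$ this expression vanishes, so the maximum equals $p'(\lambda\theta)=c(1-2\lambda\theta)$. Replacing $\theta$ by $1-\theta$, the second term is largest at $z=\lambda(1-\theta)$, with value $c(1-2\lambda(1-\theta))$. The sum is $2c(1-\lambda)$, the same for all $\theta$. So the smallest admissible parabola is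
\[
p_0(\theta)=k\,\theta(1-\theta),\qquad k=\frac1{2(1-\lambda)}=\frac1{2\sqrt2\,\lambda}=\frac{2+\sqrt2}4,
\]
and for $p_0$ the best choice of $x$ and $z$ gives equality in \eqref{eq:length} for every $\theta$.

For a general $p$, freeze the choice $x=\lambda\theta$, $z=\lambda(1-\theta)$. The denominators in \eqref{eq:length} become $\sqrt2\,\theta$ and $\sqrt2\,(1-\theta)$. Multiplying by $\sqrt2\,\theta(1-\theta)$, we see that \eqref{eq:length} holds with this choice if and only if
\begin{equation}\label{eq:linear}
T[p](\theta):=p(\theta)+(1-\theta)\,p(\lambda\theta)+\theta\,p(\lambda(1-\theta))\ \ge\ \sqrt2\,\theta(1-\theta).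
\end{equation}
The operator $T$ is linear with nonnegative coefficients, $T[p](1-\theta)=T[p](\theta)$ for symmetric $p$, and $T[p_0](\theta)=\sqrt2\,\theta(1-\theta)$ for all $\theta$ by the computation above.

\subsection{The area as a Dirichlet integral}

The quotient $p(\theta)/(\theta+s)$ is the slope of the line from $(-s,0)$ to the point $(\theta,p(\theta))$. Where $p$ is concave, $R(s)$ is therefore the slope of the tangent from $(-s,0)$ to the graph. As $s$ runs from $0$ to $1$, the point of tangency on the graph of $p_0$ moves from $0$ to the point where the tangent from $(-1,0)$ touches. That point is $\theta=\lambda$. Indeed, put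
\[
q=p_0'(\lambda)=k(1-2\lambda)=k\lambda^2=\frac{2-\sqrt2}4,\qquad\text{so that}\qquad k+q=1,\quad 4kq=\tfrac12 .
\]
Using $1-\lambda^2=2\lambda$,
\begin{equation}\label{eq:tangent}
q(1+\theta)-p_0(\theta)=k\big(\theta^2-(1-\lambda^2)\theta+\lambda^2\big)=k(\theta-\lambda)^2,
\end{equation}
and in particular $p_0(\lambda)=q(1+\lambda)=\sqrt2\,q$. So $R$ should depend only on the values of $p$ on $[0,\lambda]$, as long as $p$ stays under this tangent line beyond $\lambda$. The next lemma proves this for the functions we need. Call a $C^1$ function on $[0,\lambda]$ \emph{piecewise $C^2$} if its derivative is $C^1$ on each closed interval of a finite partition.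

\begin{lemma}\label{lem:area}
Let $p$ be continuous on $[0,1]$ with $p(1-\theta)=p(\theta)$. Assume:
\begin{itemize}
\item[(a)] the restriction of $p$ to $[0,\lambda]$ is $C^1$, piecewise $C^2$ and concave, and it equals $p_0$ near $0$ and near $\lambda$;
\item[(b)] $0<p(\theta)\le q(1+\theta)$ for $\lambda\le\theta\le\frac12$.
\end{itemize}
Then $p(0)=0$, $p>0$ on $(0,1)$, $R(0)=\sup p(\theta)/\theta=k$, $R(1)=q$, and
\begin{equation}\label{eq:dirichlet}
\int_0^1R(s)^2\,ds=\int_0^\lambda p\cdot(-p'')\,d\theta=-\sqrt2\,q^2+\int_0^\lambda p'^2\,d\theta .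
\end{equation}
\end{lemma}

\begin{proof}
By (a), $p(0)=0$, $p'(0)=k$, $p(\lambda)=q(1+\lambda)$, and $p'\ge p'(\lambda)=q>0$ on $[0,\lambda]$, derivatives at the endpoints being one-sided. So $p>0$ on $(0,\lambda]$, and on $(0,1)$ by (b) and symmetry.

\emph{Only $\theta\le\lambda$ matters.} Let $0\le s\le1$. If $\frac12\le\theta<1$, then $p(\theta)/(\theta+s)\le p(1-\theta)/(1-\theta+s)$, because the numerators agree and $1-\theta\le\theta$. If $\lambda\le\theta\le\frac12$, then by (b)
\[
\frac{p(\theta)}{\theta+s}\le\frac{q(1+\theta)}{\theta+s}\le\frac{q(1+\lambda)}{\lambda+s}=\frac{p(\lambda)}{\lambda+s},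
\]
since $(1+\theta)/(\theta+s)=1+(1-s)/(\theta+s)$ is nonincreasing in $\theta$ for $s\le1$. So the supremum in \eqref{eq:R} may be taken over $(0,\lambda]$. For $s=0$, concavity gives $p(\theta)\le k\theta$ there, and $p(\theta)/\theta\to k$ as $\theta\to0$; hence $R(0)=k$.

\emph{The point of tangency.} The tangent at $\theta$ meets the axis at $-\sigma(\theta)$, where $\sigma(\theta)=p(\theta)/p'(\theta)-\theta$. The function $\sigma$ is continuous on $[0,\lambda]$, and off the partition points $\sigma'=-pp''/p'^2\ge0$. So $\sigma$ is nondecreasing, with $\sigma(0)=0$ and $\sigma(\lambda)=(1+\lambda)-\lambda=1$. Near $0$ it equals $\theta^2/(1-2\theta)$, so $\sigma>0$ on $(0,\lambda]$. Fix $\theta\in(0,\lambda]$ and let $s=\sigma(\theta)$. The derivative of $y\mapsto p(y)/(y+s)$ has the sign of $G(y)=p'(y)(y+s)-p(y)$. The function $G$ is continuous, $G'(y)=p''(y)(y+s)\le0$ off the partition points, and $G(\theta)=0$. Hence $G\ge0$ before $\theta$ and $G\le0$ after, the maximum is attained at $y=\theta$, and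
\[
R(\sigma(\theta))=\frac{p(\theta)}{\theta+\sigma(\theta)}=p'(\theta).
\]
For $\theta=\lambda$ this gives $R(1)=q$.

\emph{Change of variables.} For $0<s<s'\le1$ and every $\theta$,
\[
\frac{p(\theta)}{\theta+s}-\frac{p(\theta)}{\theta+s'}=\frac{p(\theta)}{\theta+s}\cdot\frac{s'-s}{\theta+s'}\le k\,\frac{s'-s}{s'},
\]
so $0\le R(s)-R(s')\le k(s'-s)/s'$, and $R$ is continuous on $(0,1]$. Thus $H(s)=\int_0^sR^2$ is continuous on $[0,1]$ and $C^1$ on $(0,1]$. The function $H\circ\sigma$ is continuous on $[0,\lambda]$, and off finitely many points its derivative is $R(\sigma)^2\sigma'=-pp''$, which is bounded and piecewise continuous. Integrating gives the first equality in \eqref{eq:dirichlet}. The second is integration by parts, with boundary term $-p(\lambda)p'(\lambda)=-\sqrt2\,q^2$.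
\end{proof}

The parabola satisfies (a), and (b) by \eqref{eq:tangent}. Solving $\theta^2/(1-2\theta)=s$ gives $\theta=\sqrt{s^2+s}-s$, so its cusps have the shape $R(s)=k(1-2\theta)=k(\sqrt{1+s}-\sqrt s)^2$. Since $-p_0''=2k$ and $k^2\lambda^2=\frac18$,
\begin{equation}\label{eq:A0}
A_0:=\int_0^\lambda 2k\,p_0=2k^2\Big(\frac{\lambda^2}2-\frac{\lambda^3}3\Big)=\frac18\Big(1-\frac{2\lambda}3\Big)=\frac{5-2\sqrt2}{24}.
\end{equation}
So Theorem~\ref{thm:general} with $p=p_0$ gives exactly the Cunningham--Schoenberg constant $\pi A_0$.

\section{A perturbation of the parabola}\label{sec:perturbation}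

\subsection{The first variation}

Let $p=p_0+\varepsilon h$ with $\varepsilon>0$ and $h$ symmetric, and suppose that $p$ satisfies the hypotheses of Lemma~\ref{lem:area}. Then $h(0)=h(\lambda)=0$, so $\int_0^\lambda p_0'h'=-\int_0^\lambda p_0''h=2k\int_0^\lambda h$. The boundary term in \eqref{eq:dirichlet} is the same for $p$ and $p_0$, hence
\begin{equation}\label{eq:variation}
\int_0^1R^2=A_0+4k\varepsilon\int_0^\lambda h+\varepsilon^2\int_0^\lambda h'^2 .
\end{equation}
Condition \eqref{eq:linear} for $p$ is $T[h]\ge0$. So we need a symmetric $h$ with $T[h]\ge0$ and $\int_0^\lambda h<0$. The values of $h$ on the \emph{free interval} $[\lambda,1-\lambda]$ appear in $T[h]$ but not in \eqref{eq:variation}.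

\subsection{The mechanism on three points}

Suppose we lower $p$ near a point $y\in(0,\lambda)$. Up to the symmetry $\theta\mapsto1-\theta$, the value $h(y)$ enters $T[h](\theta)$ at two places: at $\theta=y$ through the first term, and at $\theta=y/\lambda$ through the second term. The deficit at $\theta=y/\lambda$ can be repaired at no cost, by raising $h(y/\lambda)$, if $y/\lambda$ lies in the free interval. This happens for $y$ in $[\alpha,\beta]$, where
\[
\alpha=\lambda^2,\qquad\beta=\lambda-\lambda^2,\qquad\alpha+\beta=\lambda,\qquad L:=\beta-\alpha=\lambda(1-2\lambda)=\lambda^3 .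
\]
The deficit at $\theta=y$, where $T[h](y)=h(y)+(1-y)h(\lambda y)+y\,h(\lambda(1-y))$, must be repaired inside $[0,\lambda]$. To lower $h(y)$ by $1-y$ we raise $h(\lambda y)$ by $1$. As $y$ runs over an interval of length $\ell$, the point $\lambda y$ runs over an interval of length only $\lambda\ell$, so the repair costs $\lambda\ell$ against a gain of about $(1-y)\ell$, and $\lambda<1-y$. (Raising $h(\lambda(1-y))$ instead would lose, since its coefficient $y$ is less than $\lambda$.) Raising $h$ creates no new deficit, since the coefficients of $T$ are nonnegative, so the chain of repairs stops here.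

The midpoint $y=\lambda/2$ of $[\alpha,\beta]$ shows this on three points. Put
\[
h(\tfrac\lambda2)=-(1-\tfrac\lambda2),\qquad h(\tfrac{\lambda^2}2)=1,\qquad h(\tfrac12)=1-\tfrac\lambda2,
\]
and $h=0$ at all other points of $[0,\frac12]$. Then $T[h](\frac\lambda2)=h(\frac\lambda2)+(1-\frac\lambda2)h(\frac{\lambda^2}2)=0$ and $T[h](\frac12)=h(\frac12)+h(\frac\lambda2)=0$. These are the only $\theta\le\frac12$ at which the negative value enters, so $T[h]\ge0$. Spread over intervals of lengths $\ell$, $\lambda\ell$, $\ell/\lambda$, the three values contribute about $-(1-\frac\lambda2)\ell+\lambda\ell+0=-(1-\frac{3\lambda}2)\ell<0$ to $\int_0^\lambda h$.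

\subsection{The function $h$}

We spread the three values with a bump $\psi$ on $[\alpha,\beta]$. For $\theta$ in the free interval, $T[h](\theta)$ involves both $\lambda\theta$ and $\lambda(1-\theta)=\lambda-\lambda\theta$, so we take $\psi$ symmetric about $\lambda/2$. It must vanish to second order at $\alpha$ and $\beta$: Lemma~\ref{lem:area}(a) asks for a $C^1$ function, and by \eqref{eq:tangent} the room under the tangent line in (b) is only quadratic in $\theta-\lambda$. Let
\[
\psi(y)=(y-\alpha)^2(\beta-y)^2\quad(\alpha\le y\le\beta),\qquad\psi=0\ \text{ elsewhere on }\mathbb R .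
\]
Then $\psi\ge0$ is $C^1$ and piecewise polynomial, and $\psi(\lambda-y)=\psi(y)$. Define
\[
h(y)=\psi(y/\lambda)-(1-y)\,\psi(y)\quad(0\le y\le\lambda),\qquad
h(\theta)=[1-2\lambda\theta(1-\theta)]\,\psi(\lambda\theta)\quad(\lambda\le\theta\le\tfrac12),
\]
and extend by $h(1-\theta)=h(\theta)$. Let $J=[\alpha,\beta]$ and $\lambda J=[\lambda\alpha,\lambda\beta]$. Since $\beta<\lambda$, we have
\[
0<\lambda\alpha<\lambda\beta<\alpha<\beta<\lambda<\tfrac12 .
\]
On $[0,\lambda]$ the term $\psi(y/\lambda)$ is supported on $\lambda J$ and the term $(1-y)\psi(y)$ on $J$, and these intervals are disjoint. So $h$ is $C^1$ and piecewise $C^2$ on $[0,\lambda]$ and vanishes on $[0,\lambda\alpha]$ and on $[\beta,\lambda]$. At $\theta=\lambda$ the second formula gives $0$ as well, because $\psi(\lambda^2)=\psi(\alpha)=0$. Hence $h$ is continuous on $[0,1]$.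

\begin{lemma}\label{lem:T}
$T[h]\ge0$ on $(0,1)$.
\end{lemma}

\begin{proof}
By symmetry let $0<\theta\le\frac12$. The points $\lambda\theta$ and $\lambda(1-\theta)$ lie in $[0,\lambda]$, and $\psi(1-\theta)=0$ because $1-\theta\ge\frac12>\beta$. So the first formula for $h$ and the symmetry of $\psi$ give
\[
h(\lambda\theta)=\psi(\theta)-(1-\lambda\theta)\,\psi(\lambda\theta),\qquad h(\lambda(1-\theta))=-(1-\lambda+\lambda\theta)\,\psi(\lambda\theta).
\]
If $\theta<\lambda$, then $\lambda\theta<\alpha$, so $\psi(\lambda\theta)=0$ and
\[
T[h](\theta)=\psi(\theta/\lambda)-(1-\theta)\psi(\theta)+(1-\theta)\psi(\theta)=\psi(\theta/\lambda)\ge0 .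
\]
If $\lambda\le\theta\le\frac12$, then $\psi(\theta)=0$ because $\theta>\beta$. Since
\[
(1-\theta)(1-\lambda\theta)+\theta(1-\lambda+\lambda\theta)=1-2\lambda\theta(1-\theta),
\]
the last two terms of $T[h](\theta)$ add up to $-h(\theta)$, and $T[h](\theta)=0$.
\end{proof}

It remains to choose $\varepsilon$. With $y=\alpha+Lv$, $0\le v\le1$,
\begin{equation}\label{eq:psi}
\psi=L^4v^2(1-v)^2,\qquad\psi'=2L^3v(1-v)(1-2v),\qquad\psi''=2L^2(1-6v+6v^2).
\end{equation}
Hence $|\psi'|\le L^3/2$ and $-L^2\le\psi''\le2L^2$, the extremes of $\psi''$ being at $v=\frac12$ and $v=0,1$. Concavity of $p$ is tightest on $\lambda J$, where the rescaling multiplies $\psi''$ by $\lambda^{-2}$; it requires $2\varepsilon L^2/\lambda^2\le2k$. We take the largest value allowed: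
\[
p=p_0+\varepsilon h,\qquad\varepsilon L^2=k\lambda^2=q .
\]

\begin{lemma}\label{lem:admissible}
The function $p$ satisfies the hypotheses of Lemma~\ref{lem:area} and condition \eqref{eq:linear}, and it is admissible.
\end{lemma}

\begin{proof}
(a) The function $p'$ is continuous and piecewise $C^1$ on $[0,\lambda]$, so concavity follows if $p''=-2k+\varepsilon h''\le0$ off the endpoints of $J$ and $\lambda J$. On $\lambda J$, $\varepsilon h''(y)=\varepsilon\psi''(y/\lambda)/\lambda^2\le2\varepsilon L^2/\lambda^2=2k$. On $J$,
\[
\varepsilon h''=\varepsilon\,[-(1-y)\psi''+2\psi']\le\varepsilon(L^2+L^3)\le2\varepsilon L^2=2k\lambda^2<2k .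
\]
Elsewhere $h''=0$. Also $p=p_0$ on $[0,\lambda\alpha]$ and on $[\beta,\lambda]$.

(b) Let $\lambda\le\theta\le\frac12$. Then $0<1-2\lambda\theta(1-\theta)<1$, so $p\ge p_0>0$. Moreover $\lambda\theta\in J$, so $\beta-\lambda\theta\le L$ and
\[
\varepsilon h(\theta)\le\varepsilon\psi(\lambda\theta)\le\varepsilon\lambda^2(\theta-\lambda)^2L^2=k\lambda^4(\theta-\lambda)^2\le k(\theta-\lambda)^2 .
\]
By \eqref{eq:tangent}, $p(\theta)\le q(1+\theta)$.

By Lemma~\ref{lem:T}, $T[p]\ge T[p_0]=\sqrt2\,\theta(1-\theta)$. This is \eqref{eq:linear}, and it gives \eqref{eq:length}. The other conditions of Definition~\ref{def:admissible} are conclusions of Lemma~\ref{lem:area}.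
\end{proof}

\subsection{The gain in area}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We evaluate \eqref{eq:variation}. Recall that $\int_0^1v^j(1-v)^j\,dv=j!^2/(2j+1)!$, which is $\frac1{30}$ for $j=2$ and $\frac1{140}$ for $j=3$. By \eqref{eq:psi} and $(1-2v)^2=1-4v(1-v)$,
\[
\int_J\psi=\frac{L^5}{30},\qquad\int_J\psi'^2=4L^7\Big(\frac1{30}-\frac4{140}\Big)=\frac{2L^7}{105}.
\]

\emph{First-order term.} We have $\int_{\lambda J}\psi(y/\lambda)\,dy=\lambda\int_J\psi$, and $\int_Jy\,\psi=\frac\lambda2\int_J\psi$ by symmetry. Therefore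
\[
\int_0^\lambda h=\Big(\lambda-1+\frac\lambda2\Big)\frac{L^5}{30}=-\Big(1-\frac{3\lambda}2\Big)\frac{L^5}{30}=-\frac{5-3\sqrt2}{60}\,L^5 .
\]

\emph{Second-order term.} On $\lambda J$, $h'(y)=\psi'(y/\lambda)/\lambda$, so $\int_{\lambda J}h'^2=\frac1\lambda\int_J\psi'^2=(1+\sqrt2)\int_J\psi'^2$. On $J$, $h'^2=(1-y)^2\psi'^2-(1-y)(\psi^2)'+\psi^2$. Since $\psi$ vanishes at $\alpha$ and $\beta$, integration by parts gives $\int_J(1-y)(\psi^2)'=\int_J\psi^2$. So the last two terms cancel after integration, and $\int_Jh'^2=\int_J(1-y)^2\psi'^2\le\int_J\psi'^2$. Together,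
\[
\int_0^\lambda h'^2\le(2+\sqrt2)\,\frac{2L^7}{105}=4k\cdot\frac{2L^7}{105}.
\]

\emph{Conclusion.} Insert $\varepsilon=q/L^2$ and use $4kq=\frac12$ and $2q=\frac{2-\sqrt2}2$. With $A=\int_0^1R^2$,
\[
A\le A_0-\frac{L^3}2\Big(\frac{5-3\sqrt2}{60}-\frac{2-\sqrt2}{210}\Big)=A_0-\frac{L^3}2\cdot\frac{(35-21\sqrt2)-(4-2\sqrt2)}{420}=A_0-\gamma,
\]
because $L^3=\lambda^9$. Here $\gamma>0$ since $31^2=961>722=(19\sqrt2)^2$. The second form of $\gamma$ follows from $\lambda^3=5\sqrt2-7$ and
\[
\lambda^9=(5\sqrt2-7)^3=250\sqrt2-1050+735\sqrt2-343=985\sqrt2-1393 .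
\]
By Lemma~\ref{lem:admissible}, Theorem~\ref{thm:general} and \eqref{eq:A0}, $\inf_E\mathcal L_2^*(E)\le\pi A\le\pi\big(\frac{5-2\sqrt2}{24}-\gamma\big)$, which is the assertion.
\end{proof}

The sets are explicit: the areas $\pi(M_n/m_n)^2A$ in the proof of Theorem~\ref{thm:general} tend to $\pi A<\pi A_0$, so for this $p$ every large odd $n$ gives a star-shaped Kakeya set of area less than $(5-2\sqrt2)\pi/24$.

\section{Continuous rotation of the needle}\label{sec:rotation}

In the proof of Theorem~\ref{thm:general} the points $x,z$ may depend on $\theta$ in an arbitrary way, and the directions $j\delta$ were filled in by extra segments. For the function $p$ of Section~\ref{sec:perturbation}, the choice $x=\lambda\theta$, $z=\lambda(1-\theta)$ is continuous. What remains is to control the needle as $\theta\to0$ and $\theta\to1$ and to join the pieces at the mirror lines. This works because $p(0)=p(1)=0$, so that the limiting needles lie on the mirrors.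

\begin{proof}[Proof of Theorem~\ref{thm:rotation}]
Let $p$ be as in Lemma~\ref{lem:admissible} and let $E_n$ be the corresponding star. With $x=\lambda\theta$, the quantities $a$ and $w_f$ of Proposition~\ref{prop:segment} are
\[
a(\theta)=\frac{p(\theta)+p(\lambda\theta)}{\sqrt2\,\theta},\qquad w_f(\theta)=\frac{\sqrt2\,\theta\,p(\theta)}{p(\theta)+p(\lambda\theta)} .
\]
These formulas define continuous functions on $(0,1]$, since $p(\lambda\theta)>0$ there. As $\theta\to0$, $0\le w_f\le\sqrt2\,\theta\to0$, and $a\to k(1+\lambda)/\sqrt2=k$ because $p=p_0$ near $0$. At $\theta=1$, $w_f(1)=0$ and $a(1)=p(\lambda)/\sqrt2=q$. With $y\cot y:=1$ at $y=0$, the function $t_f=a\cdot\delta w_f\cot\delta w_f$ extends continuously to $[0,1]$, with $t_f(0)=k$ and $t_f(1)=q$. With $z=\lambda(1-\theta)$ and $p(1-\theta)=p(\theta)$ we get $b=a(1-\theta)$ and $w_b=w_f(1-\theta)$, so $t_b(\theta)=t_f(1-\theta)$.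

For $0\le\theta\le1$ let $I_\theta=\{X_\theta(t):-t_f(1-\theta)\le t\le t_f(\theta)\}$. We claim that $I_\theta\subset E_n$ and that its length is at least $m_n$. For $0<\theta<1$ this is Proposition~\ref{prop:segment}, since \eqref{eq:linear} says that $a+b\ge1$. By Lemma~\ref{lem:area}, $F(j)=R(0)=k$ for even $j$ and $F(j)=R(1)=q$ for odd $j$. The segment $I_0$ passes through $O$ and ends at radius $k=F(0)$ at angle $0$ and at radius $q=F(n)$ at angle $\pi=n\delta$. The segment $I_1$ passes through $O$ and ends at radius $q=F(1)$ at angle $\delta$ and at radius $k=F(n+1)$ at angle $(n+1)\delta$. As $M_n\ge1$, both lie in $E_n$, and both have length $k+q=1\ge m_n$.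

Let $B(\theta)=X_\theta(t_f(\theta))$ for $0\le\theta\le1$. This is continuous, $B(0)=k\,e(0)$, $B(1)=q\,e(\delta)$, and the segment $N_\theta$ from $B(\theta)-m_ne(\theta\delta)$ to $B(\theta)$ lies in $I_\theta$. Let $S$ be the reflection $e(\varphi)\mapsto e(2\delta-\varphi)$ in the line through $O$ of direction $\delta$, and $Q$ the rotation by $2\delta$ about $O$. Both preserve $E_n$; for $S$ this is the identity $F(2-u)=F(u)$. For $1\le\theta\le2$ put $B(\theta)=S\,B(2-\theta)$. The two definitions agree at $\theta=1$ because $S$ fixes $e(\delta)$. Since $S\,e((2-\theta)\delta)=e(\theta\delta)$, the segment from $B(\theta)-m_ne(\theta\delta)$ to $B(\theta)$ is $S N_{2-\theta}\subset E_n$. Finally $B(2)=k\,e(2\delta)=Q\,B(0)$, so the rule $B(\theta+2)=Q\,B(\theta)$ extends $B$ continuously to $[0,2n]$, and the segment from $B(\theta)-m_ne(\theta\delta)$ to $B(\theta)$ lies in $E_n$ throughout. Its direction $\theta\delta$ runs from $0$ to $2\pi$, and it returns to its initial position because $Q^n$ is the identity.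

Dilate by $1/m_n$. The set $m_n^{-1}E_n$ is star-shaped, a unit needle rotates continuously through $2\pi$ inside it, and so it contains a unit segment in every direction. By \eqref{eq:area} its area is $\pi(M_n/m_n)^2A$, which tends to $\pi A\le\pi\big(\frac{5-2\sqrt2}{24}-\gamma\big)$. For large odd $n$ the area satisfies the bound of Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Li} Shaoqi Li, \emph{An improved lower bound for star-shaped Kakeya sets}, arXiv:2509.05711 (2025).
\end{thebibliography}
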